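# The dimension of a Bowditch boundary, read off from relative cohomology

## 1. Top degree minus one: the first guess, and what cusps do to it

Suppose a hyperbolic group $G$ acts freely and cocompactly on a contractible complex $X$. Then $H^n(G;\mathbb ZG)$ is the compactly supported cohomology $H^n_c(X)$, and the boundary at infinity of $X$ ought to look one dimension smaller than $X$. So one would first guess
$$\dim\partial G=\max\{n\mid H^n(G;\mathbb ZG)\ne0\}-1. \tag{1.1}$$
Here $\dim$ is covering dimension. Let us test the guess by hand.

If $G=1$, then $\partial G=\emptyset$ has dimension $-1$, and only $H^0(G;\mathbb ZG)=\mathbb Z$ is nonzero, so the right side is $0-1$.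

If $G=\langle t\rangle\cong\mathbb Z$, then $\partial G$ has two points, so its dimension is $0$. The cohomology is that of $\mathbb ZG\xrightarrow{\,t-1\,}\mathbb ZG$. This map is injective with cokernel $\mathbb Z$, so only $H^1$ is nonzero. The guess holds.

If $G=F(a,b)$ is free of rank $2$, then $\partial G$ is a Cantor set, of dimension $0$. The cochain complex of the Cayley tree is $\mathbb ZG\to(\mathbb ZG)^2$ in degrees $0,1$. The map is not onto: otherwise tensoring with $\mathbb Z$ over $\mathbb ZG$ would give a surjection $\mathbb Z\to\mathbb Z^2$. So $H^1\neq0$ is the top group, and the guess holds.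

If $G$ is the fundamental group of a closed surface of genus $2$, then $\partial G$ is a circle, and $H^*(G;\mathbb ZG)=H^*_c(\mathbb R^2)$ is $\mathbb Z$ in degree $2$. The guess holds.

Now let $G$ be allowed to have cusps.

**Definition (relatively hyperbolic pair).** Let $\mathcal P$ be a finite, possibly empty, collection of infinite, proper subgroups of $G$, pairwise non-conjugate in $G$. The pair $(G,\mathcal P)$ is relatively hyperbolic in the sense of Bowditch if $G$ acts properly discontinuously by isometries on a proper geodesic hyperbolic space $X$ such that every point of $\partial X$ is a conical limit point or a bounded parabolic point, and $\mathcal P$ represents the conjugacy classes of maximal parabolic subgroups. The Bowditch boundary is $\partial(G,\mathcal P)=\partial X$, a compact metrizable space. When $\mathcal P=\emptyset$, $G$ is hyperbolic and this is the Gromov boundary.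

Here $\xi$ is a conical limit point if there are $g_i\in G$ and $a\ne b$ in $\partial X$ with $g_i\xi\to a$ and $g_i\eta\to b$ for all $\eta\neq\xi$. It is a bounded parabolic point if its stabilizer is infinite, contains no loxodromic element, and acts cocompactly on $\partial X\setminus\{\xi\}$.

Take $G=F(a,b)$ and $P=\langle[a,b]\rangle$, realized as the holonomy of a complete finite-area hyperbolic structure on the once-punctured torus. Then $X=\mathbb H^2$ and $\partial(G,\{P\})$ is a circle, of dimension $1$. But the groups $H^n(G;\mathbb ZG)$ have not changed: the right side of (1.1) is still $0$. So (1.1) with absolute cohomology is false as soon as there are cusps. The coefficients $\mathbb ZG$ are fine, but the cohomology has to know about $\mathcal P$.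

**Definition (relative cohomology, Bieri–Eckmann).** Let $M$ be a $\mathbb ZG$-module. If $\mathcal P=\emptyset$, set $H^n(G,\emptyset;M)=H^n(G;M)$. If $\mathcal P\ne\emptyset$, let $\Delta$ be the kernel of the surjective augmentation $\bigoplus_{P\in\mathcal P}\mathbb Z[G/P]\to\mathbb Z$, and set $H^n(G,\mathcal P;M)=\operatorname{Ext}^{n-1}_{\mathbb ZG}(\Delta,M)$ for $n\ge1$ and $H^0(G,\mathcal P;M)=0$.

Two computations with $G=F(a,b)$ show how this behaves.

For $P=\langle[a,b]\rangle$, let $T$ be a torus minus an open disc, with one vertex on the boundary circle, loops $a,b$, the boundary loop $c$, and one $2$-cell attached along $aba^{-1}b^{-1}c^{-1}$. In the universal cover $\tilde T$ the preimage of the boundary circle is a disjoint union of lines, one for each coset $gP$. The chain complex of $\tilde T$ relative to these lines has $C_2=\mathbb ZG$, $C_1=(\mathbb ZG)^2$, $C_0=0$. By the long exact sequence of the pair its only homology is $\Delta$, in degree $1$. So $0\to C_2\to C_1\to\Delta\to0$ is a free resolution. Lifting the attaching word gives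
$$\partial\tilde e=(1-aba^{-1})\,\tilde a+(a-[a,b])\,\tilde b .$$
Hence $H^2(G,\{P\};\mathbb ZG)=\mathbb ZG/I$ with $I=\{(1-aba^{-1})x+(a-[a,b])y\}$. Both coefficients have augmentation $0$, so $\mathbb ZG/I$ maps onto $\mathbb Z$ and is nonzero. All $H^n$ with $n\ge3$ vanish. The top degree is $2$ and the boundary has dimension $1=2-1$.

For $\mathcal P=\{\langle a\rangle,\langle b\rangle\}$, realize $G$ as a Fuchsian group generated by two parabolics with $ab$ hyperbolic (two cusps and one funnel), acting on the convex hull $X$ of its limit set. The limit set is a Cantor set, so the boundary has dimension $0$. The Bass–Serre tree of $\langle a\rangle*\langle b\rangle$ has vertex set $G/\langle a\rangle\sqcup G/\langle b\rangle$ and edge set $G$. Its chain complex is an exact sequence $0\to\mathbb ZG\to\mathbb Z[G/\langle a\rangle]\oplus\mathbb Z[G/\langle b\rangle]\to\mathbb Z\to0$. So $\Delta\cong\mathbb ZG$, and only $H^1(G,\mathcal P;\mathbb ZG)=\mathbb ZG$ is nonzero. The top degree is $1$ and the dimension is $0=1-1$.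

The corrected guess survives, and it is the conjecture posed in the source of the problem, Jason Fox Manning and Oliver Wang, "Cohomology and the Bowditch Boundary", arXiv:1806.07074 (2018). We prove it under a finiteness hypothesis: $(G,\mathcal P)$ is *of type $F$* if $G$ and every $P\in\mathcal P$ are of type $F$, that is, each admits a finite CW complex as a $K(\pi,1)$. Under this hypothesis $\{n\mid H^n(G,\mathcal P;\mathbb ZG)\ne0\}$ is finite (this is visible in Section 4).

**Theorem 1.** Let $(G,\mathcal P)$ be relatively hyperbolic and of type $F$, and let $\partial=\partial(G,\mathcal P)$. Then $\{n: H^n(G,\mathcal P;\mathbb ZG)\ne0\}$ is nonempty and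
$$\dim\partial=\max\{n: H^n(G,\mathcal P;\mathbb ZG)\ne0\}-1 .$$

The proof has three parts. First, we build a contractible space $O$ with $H^j_c(O)=H^j(G,\mathcal P;\mathbb ZG)$ and compactify it to $M=O\sqcup\partial$. Second, we show that $M$ can be pushed off $\partial$ instantly by a homotopy. This compares the cohomology of $\partial$ with that of $O$ and gives one inequality. Third, we show that vanishing of $H^j(G,\mathcal P;\mathbb ZG)$ above degree $q$ forces $H^q_c(U)=0$ for every open $U\subset\partial$. A theorem of Alexandroff turns this into the other inequality. The third part uses a contraction of the cochain complex that moves supports by a bounded amount, as in Bestvina–Mess. The difficulty of the relative case sits there, at the parabolic points, and Section 6 isolates it.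

Type $F$ has two consequences that we use throughout. All groups in question are finitely generated. And $G$ is torsion-free, since a nontrivial finite cyclic subgroup would act freely on a finite-dimensional contractible complex, while its cohomology is nonzero in infinitely many degrees. If $G=1$, then $\mathcal P=\emptyset$ and Theorem 1 was checked above. **From now on $G\ne1$, so $G$ is infinite.**

## 2. Compactly supported Čech cohomology and free cell complexes

$H^*_c$ denotes Čech (equivalently Alexander–Spanier) cohomology with compact supports and integer coefficients, on locally compact separable metrizable spaces. We use the following textbook facts.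

* **(C1)** For $A\subset Z$ closed there is a long exact sequence $\cdots\to H^j_c(Z\setminus A)\to H^j_c(Z)\to H^j_c(A)\xrightarrow{\ \delta\ }H^{j+1}_c(Z\setminus A)\to\cdots$. It is natural, via extension by zero, for open $W\subset Z$, with $A\cap W$ in place of $A$.
* **(C2)** If $Z$ is compact and $A$ closed, then $H^j_c(Z\setminus A)=\check H^j(Z,A)$, naturally. Čech cohomology of compact pairs is homotopy invariant and agrees with cellular cohomology on finite CW pairs.
* **(C3)** If $U$ is a directed union of open sets $U_i$, then $H^j_c(U)=\varinjlim H^j_c(U_i)$. In particular this applies to the open sets $V\subset U$ with compact closure in $U$.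
* **(C5)** (Alexandroff) If $Z\ne\emptyset$ is compact metrizable with $\dim Z<\infty$, then $\dim Z=\max\{j: H^j_c(U)\ne0\text{ for some open }U\subset Z\}$. For the circle, an open arc has $H^1_c=\mathbb Z$.
* **(C6)** Let $Z$ be compact metric. If for every $\varepsilon>0$ there is a map from $Z$ to a finite CW complex of dimension $\le n$ with all fibers of diameter $<\varepsilon$, then $\dim Z\le n$ (Engelking, *Dimension Theory*, §1.10).

To see (C6), let $\mathcal U$ be an open cover of $Z$ and choose $\varepsilon$ such that every set of diameter $<\varepsilon$ lies in a member of $\mathcal U$. Let $\varphi:Z\to K$ be a map as described. Each fiber lies in some member of $\mathcal U$, and since $\varphi$ is a closed map, each $k\in K$ has an open neighborhood whose preimage lies in one member of $\mathcal U$. Refine these neighborhoods to an open cover of $K$ in which at most $n+1$ members meet at a point, and pull it back.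

Next come two facts on cell complexes. For an open cell $e$ of a CW complex let $e^\sharp$ be the smallest subcomplex containing $e$; it is finite. It may be bigger than the closure $\bar e$. For instance, if a $2$-cell is attached by a constant map to the midpoint of an edge, then $e^\sharp$ contains the whole edge, while $\bar e$ contains only its midpoint. Note that $e''\subset e^\sharp$ implies $e''^\sharp\subset e^\sharp$.

* **(C4)** Let $X$ be a finite-dimensional locally finite CW complex with countably many cells, and $B$ a subcomplex. Then $H^*_c(X\setminus B)=H^*(C^*_f(X,B))$, where $C^*_f(X,B)$ is the complex of finitely supported cellular cochains vanishing on $B$. For $B'\subset B$, extension by zero $H^*_c(X\setminus B)\to H^*_c(X\setminus B')$ is induced by the inclusion $C^*_f(X,B)\subset C^*_f(X,B')$.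
* **(E)** If $G$ acts freely on the cells of a relative $G$-CW complex $(K,L)$ and $Z$ is a contractible $G$-space, then every $G$-map $L\to Z$ extends to a $G$-map $K\to Z$. (Extend over one cell in each orbit, by induction on dimension, and transport by $G$.)

**Proof of (C4).** *We first show that each cell $e$ lies in $e'^\sharp$ for only finitely many cells $e'$.* Since $e'^\sharp$ is obtained from $e'$ by adding the subcomplexes of the lower-dimensional cells that meet $\bar e'$, and so on, such an $e'$ is reached by a chain $e=e_0,\dots,e_k=e'$ with $e_i\cap\overline{e_{i+1}}\neq\emptyset$ and strictly increasing dimensions. The compact set $\overline{e_i}$ has a neighborhood meeting only finitely many cells, and $e_{i+1}$ must meet it. So there are finitely many choices at each step, and $k\le\dim X$.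

*Next we exhaust $X\setminus B$.* For a cell $e\not\subset B$ the union of all $e'$ with $e\not\subset e'^\sharp$ is the largest subcomplex not containing $e$. It contains $B$ and misses only finitely many cells. Hence $X\setminus B$ is the union of the open sets $X\setminus B_i$, where $B_i\supset B$ runs over the subcomplexes missing only finitely many cells. The union is directed, because finite intersections of such $B_i$ are again of this kind.

*Finally we compute.* Let $K$ be a finite subcomplex containing $X\setminus B_i$. Then $X\setminus B_i=K\setminus(K\cap B_i)$, and (C2) gives $H^*_c(X\setminus B_i)=H^*(K,K\cap B_i)=H^*(C^*(X,B_i))$. For two such subcomplexes $B_{i'}\subset B_i$ choose a common $K$. Extension by zero is then induced by the inclusion of pairs $(K,K\cap B_{i'})\to(K,K\cap B_i)$, that is, by inclusion of cochains. A finitely supported cochain vanishing on $B$ vanishes on some $B_i$, so the union of the $C^*(X,B_i)$ is $C^*_f(X,B)$. Take colimits with (C3). The last sentence of (C4) follows, since a $B_i$ containing $B$ also contains $B'$. $\blacksquare$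

## 3. The cusped graph and its parabolic points

We need a concrete hyperbolic space on which $G$ acts. Let $S_0$ be a finite symmetric generating set of $G$, $1\notin S_0$, such that $S_0\cap P$ generates $P$ for every $P\in\mathcal P$. Let $d_P$ be the word metric of $S_0\cap P$ on $P$, transported to the cosets of $P$ by left translation. Throughout, $c$ denotes a coset $gP$ with $g\in G$, $P\in\mathcal P$; as a set, $c$ determines $P=c^{-1}c$.

**Definition (cusped graph, Groves–Manning).** The graph $\Gamma$ has as vertices the elements of $G$ (depth $0$) and, for each coset $c$, the pairs $(h,l)$ with $h\in c$ and $l\ge1$ (depth $l$). A pair carries its coset $c$ as a silent label, and we write $(h,0)=h$. The edges are those of the Cayley graph, the vertical edges between $(h,l)$ and $(h,l+1)$ for $l\ge0$, and the horizontal edges between $(h,l)$ and $(h',l)$ when $l\ge1$ and $0<d_P(h,h')\le2^l$. Put $\mathcal H_c=\{(h,l):h\in c,\ l\ge0\}$.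

For $P=\mathbb Z$, the points $0$ and $2^k$ of $P$, with $k\ge1$, are joined in $\mathcal H_P$ by a path of length $2k+1$: go up $k$ steps, cross one horizontal edge, go down $k$ steps. The horoball shortens distances logarithmically, as in the hyperbolic plane.

The graph $\Gamma$ is connected and locally finite. $G$ acts freely on its vertices, with finitely many vertex orbits at each depth. We cite two results: $\Gamma$ is Gromov hyperbolic (Groves–Manning, *Dehn filling in relatively hyperbolic groups*, Thm 3.25), and $\partial\Gamma=\partial(G,\mathcal P)$ (Bowditch, *Relatively hyperbolic groups*). If $\mathcal P=\emptyset$, $\Gamma$ is a Cayley graph.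

Let geodesic triangles in $\Gamma$ be $\delta_0$-slim. Put $w=1\in G$ and $|v|=d(w,v)$. Let $\bar\Gamma^0=\Gamma^0\cup\partial$, the compact metrizable space in which the vertex set $\Gamma^0$ is discrete and open. It is standard that for some constant $\kappa$
$$\bigl|(z|z')_w-d(w,[z,z'])\bigr|\le\kappa\qquad(z\ne z'\text{ in }\bar\Gamma^0,\ [z,z']\text{ any geodesic}), \tag{3.1}$$
and that $z_i\to\zeta\in\partial$ iff $(z_i|\zeta)_w\to\infty$. If $(z_i|z'_i)_w\to\infty$, we say that *$z_i$ and $z'_i$ have the same limits*: then $z_i\to\zeta\in\partial$ iff $z_i'\to\zeta$. By hyperbolicity this relation between sequences is transitive. By (3.1),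
$$\text{if geodesics }[z_i,z_i']\text{ eventually leave every ball about }w,\text{ then }z_i,z'_i\text{ have the same limits.} \tag{3.2}$$
In particular this holds for vertices with $d(v_i,v'_i)$ bounded and $|v_i|\to\infty$.

Depth is $1$-Lipschitz, so vertical rays are geodesic. A path leaving $\mathcal H_c\cap\{\text{depth}\ge1\}$ passes through depth $0$, hence
$$\text{a vertex }(h,l)\in\mathcal H_c\text{ has distance}\ge l\text{ from every vertex outside }\mathcal H_c\cap\{\text{depth}\ge1\}. \tag{3.3}$$
Two vertical rays in the same $\mathcal H_c$ are asymptotic, since over $h,h'$ they are at distance $\le1$ at depth $l$ as soon as $l\ge 1$ and $2^l\ge d_P(h,h')$. Let $p_c\in\partial$ be their common endpoint, the *parabolic point* of $c$. By (3.3), vertical rays in $\mathcal H_c$ and $\mathcal H_{c'}$ with $c\neq c'$ are not asymptotic, so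
$$p_c\ne p_{c'}\quad\text{for }c\ne c'. \tag{3.4}$$

**Lemma 3.1.** (i) If $v_i\in\mathcal H_c$ with $c$ fixed and $|v_i|\to\infty$, then $v_i\to p_c$. (ii) If $v_i\in\mathcal H_{c_i}$ has depth $\ge1$ and the $c_i$ are pairwise distinct, then $(v_i|p_{c_i})_w\to\infty$.

**Proof.** The vertical ray from $v_i$ is a geodesic from $v_i$ to $p_c$ (respectively $p_{c_i}$). By (3.2) it suffices that it eventually misses each ball $B$ about $w$, and $B$ is finite. In (i), $B$ contains vertices $(h,l)$ of $\mathcal H_c$ for only finitely many $h$ and bounded $l$. Since $|v_i|\to\infty$, eventually $v_i$ lies over another $h$ or at larger depth, and then so does its whole upward ray. In (ii), $B$ contains vertices of depth $\ge1$ of only finitely many $\mathcal H_c$. $\blacksquare$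

## 4. The open model $O$ and a contraction of its cochains

**Step 1: the space.** *We want a contractible $G$-space whose compactly supported cohomology is the relative cohomology of the pair.* Let $X_1$ and $Y_P$ be finite CW complexes, $K(G,1)$ and $K(P,1)$ respectively. Let $\mathcal Y=\bigsqcup_PG\times_P\tilde Y_P=\bigsqcup_c\tilde Y_c$, with $\tilde Y_{gP}=g\tilde Y_P$. By (E) and equivariant cellular approximation there is a cellular $G$-map $\tilde f:\mathcal Y\to\tilde X_1$. It is proper: if $\mathcal Y=GK'$ with $K'$ compact and $K\subset\tilde X_1$ is compact, then $g\tilde f(K')\cap K\neq\emptyset$ for only finitely many $g$, so $\tilde f^{-1}(K)$ is a closed subset of a finite union of translates $gK'$. Let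
$$\tilde X=\tilde X_1\cup\mathcal Y\times[0,\infty],\quad(y,0)\sim\tilde f(y);\qquad\tilde Y=\mathcal Y\times\{\infty\};\qquad O=\tilde X\setminus\tilde Y .$$
Here $[0,\infty]$ is regarded as a single closed interval, so $\tilde X$ is the mapping cylinder of $\tilde f$. It is a contractible, finite-dimensional, locally finite, cocompact $G$-CW complex with $G$ acting freely on cells, and $\tilde Y$ is a subcomplex. $O$ deformation retracts to $\tilde X_1$, so $O$ is contractible. It is also a locally finite finite-dimensional CW complex in its own right (subdivide $[0,\infty)$ at the integers). For the once-punctured torus one may think of $O$ as the universal cover of the surface without its boundary, an open disc.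

**Definition (cells of $O$).** A *cell of $O$* is an open cell of $\tilde X$ not in $\tilde Y$: either a cell of $\tilde X_1$, or $\sigma\times(0,\infty)$ with $\sigma$ a cell of some $\tilde Y_c$. In the latter case the cell *touches* $c$.

There are finitely many $G$-orbits of cells of $O$, $G$ acts freely on the set of cells, and a compact subset of $O$ meets only finitely many cells. A cell touching $c$ is not relatively compact in $O$, which will matter in Section 6.

**Step 2: the cohomology.** *We identify $H^*_c(O)$.* Let $C_*=C_*(\tilde X,\tilde Y)$, a bounded complex of finitely generated free $\mathbb ZG$-modules. Let $\mathcal P\ne\emptyset$. Since $\tilde X$ and all $\tilde Y_c$ are contractible, and $H_0(\tilde Y)=\bigoplus_P\mathbb Z[G/P]\to H_0(\tilde X)=\mathbb Z$ is the augmentation, the only homology of $C_*$ is $\Delta$ in degree $1$. In particular $C_1\to C_0$ is onto a free module, hence splits. Put $K_1=\ker(C_1\to C_0)$, a projective module. Then $C_*$ is the direct sum of an isomorphism onto $C_0$ in degrees $1,0$ and the complex $\cdots\to C_2\to K_1$, and $\cdots\to C_2\to K_1\to\Delta\to0$ is a projective resolution.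 So $H^n(\operatorname{Hom}_G(C_*,M))=\operatorname{Ext}^{n-1}_{\mathbb ZG}(\Delta,M)=H^n(G,\mathcal P;M)$ for $n\ge1$, and $H^0=0$. If $\mathcal P=\emptyset$, $C_*$ is a free resolution of $\mathbb Z$ and the same identity holds.

Let $D^*=C^*_f(\tilde X,\tilde Y)$. Sending a finitely supported cochain $\varphi$ to $x\mapsto\sum_g\varphi(g^{-1}x)\,g$ is an isomorphism of complexes of abelian groups $D^*\cong\operatorname{Hom}_G(C_*,\mathbb ZG)$, with inverse "take the coefficient of $1$". The dual cells $e^*$, $e$ a cell of $O$, form a $\mathbb Z$-basis of $D^*$ that $G$ permutes freely with finitely many orbits. So $D^*$ is a bounded complex of finitely generated free $\mathbb ZG$-modules. With (C4) for $(\tilde X,\tilde Y)$,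
$$H^j_c(O)=H^j(D^*)=H^j(G,\mathcal P;\mathbb ZG). \tag{4.1}$$
In particular only finitely many of these groups are nonzero.

**Step 3: the contraction.** *When the top cohomology vanishes, cocycles bound in a controlled way.* Write $b$ for the coboundary of $D^*$ and $Z^j\subset D^j$ for the cocycles. Suppose $H^j(D^*)=0$ for all $j\ge n+1$. In the top degree of $D^*$ all cochains are cocycles. Working down from there, suppose $j\ge n+1$ and $Z^j$ is projective. As $H^j(D^*)=0$, $b:D^{j-1}\to Z^j$ is onto, hence splits, and $Z^{j-1}$ is a summand of $D^{j-1}$, hence projective. So for $j\ge n$ we get $D^j=Z^j\oplus L^j$ with $b:L^j\cong Z^{j+1}$. For $j\ge n+1$ let $s:D^j\to D^{j-1}$ be the inverse of $b:L^{j-1}\to Z^j$ on $Z^j$ and $0$ on $L^j$. Then $s$ is $G$-equivariant and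
$$b(sz)=z\quad\text{for cocycles }z\in D^j,\ j\ge n+1. \tag{4.2}$$
For a cell $e$ of $O$ put $S(e)=\{f:f^*\text{ occurs in }s(e^*)\}$ if $\dim e\ge n+1$, and $S(e)=\emptyset$ otherwise. Each $s(e^*)$ is a finite sum and there are finitely many orbits of cells. So $S$ is a $G$-invariant relation on cells of $O$ with finitely many orbits of pairs. This is the precise form of "bounded propagation".

## 5. The compactification $M=O\sqcup\partial$

**Step 1: spreading points of $O$ over vertices of $\Gamma$.** *To say when points of $O$ converge to $\partial$, we assign to each of them a finite cluster of vertices of $\Gamma$.* By cocompactness there are continuous compactly supported functions $\lambda_0:\tilde X_1\to[0,1]$ with $\sum_{g\in G}\lambda_0(g^{-1}x)=1$ and $\lambda_P:\tilde Y_P\to[0,1]$ with $\sum_{h\in P}\lambda_P(h^{-1}y)=1$. (Take a compactly supported function that is positive somewhere on each orbit and divide by the sum of its translates.) Let $L_0,L_P$ be their supports. For $x\in\tilde X_1$ and $y\in\tilde Y_c$, $c=gP$, put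
$$\rho_0(x)=\sum_{g\in G}\lambda_0(g^{-1}x)\,g,\qquad\rho_c(y)=\sum_{h\in c}\lambda_P(h^{-1}y)\,h,\qquad\rho_{c,l}(y)=\sum_{h\in c}\lambda_P(h^{-1}y)\,(h,l).$$
Define $\rho=\rho_0$ on $\tilde X_1$. For $r\in[l,l+1]$, $l\ge1$, let $\rho(y,r)$ be the linear interpolation from $\rho_{c,l}(y)$ to $\rho_{c,l+1}(y)$. For $r\in[0,1]$ let it be the linear interpolation from $\rho_0(\tilde f(y))$ to $\rho_{c,1}(y)$. So $\rho$ is a continuous $G$-equivariant map from $O$ to finitely supported probability measures on $\Gamma^0$. Define
$$C(g)=gL_0\cup\{(y,r):r\le1,\ \tilde f(y)\in gL_0\},\qquad C((h,l))=\{(y,r):y\in hL_P,\ |r-l|\le1\}\ \ (l\ge1),$$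
$$N(x)=\{v\in\Gamma^0:x\in C(v)\}\supset\operatorname{supp}\rho(x).$$
The sets $C(v)$ are compact ($C(g)$ because $\tilde f$ is proper), and $gC(v)=C(gv)$. They cover $O$, so $N(x)\ne\emptyset$. Every $v\in\Gamma^0$ lies in some $\operatorname{supp}\rho(x)$, because $\lambda_0$ and $\lambda_P$ are not identically zero.

**Step 2: finiteness and bounded clusters.** *These are the two properties that make clusters usable.* A compact $K\subset O$ lies in $\tilde X_1\cup\mathcal Y\times[0,r_0]$ for some $r_0$, so it meets $C(v)$ only for $v$ of bounded depth. These $v$ form finitely many orbits and $G$ acts properly on $O$, so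
$$\text{a compact subset of }O\text{ meets only finitely many of the sets }C(v). \tag{5.1}$$
Thus $\{C(v)\}$ is a locally finite family of closed sets. Consequently each $x_0\in O$ has an open neighborhood $B_{x_0}\subset O$ with
$$N(x')\subset N(x_0)\quad\text{for all }x'\in B_{x_0} \tag{5.2}$$
(take a neighborhood meeting only finitely many $C(v)$ and remove those not containing $x_0$). Moreover there is $\Lambda_1$ with
$$\operatorname{diam}N(x)\le\Lambda_1\quad\text{for all }x\in O. \tag{5.3}$$
On the cocompact part $\tilde X_1\cup\mathcal Y\times[0,2]$ this follows from equivariance and (5.1). If $x=(y,r)$ with $y\in\tilde Y_c$, $r\ge2$, then $N(x)$ consists of the $(h,l)$ with $h\in c$, $|l-r|\le1$, $y\in hL_P$. For two such $h,h'$ the sets $hL_P,h'L_P$ meet, so $h^{-1}h'$ lies in a fixed finite subset of $P$. As $(h,l)$ and $(h',l)$ are at distance at most $d_P(h,h')$, the bound follows.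

**Step 3: the space $M$.** *We glue $\partial$ to $O$ by taking the closure of a graph.* Let $O^+$ be the one-point compactification of $O$, which is metrizable, and let $M$ be the closure of $\{(x,\rho(x)):x\in O\}$ in the compact metrizable space $O^+\times\mathrm{Prob}(\bar\Gamma^0)$, with the weak-$*$ topology on probability measures.

By continuity of $\rho$, the only point of $M$ over $x\in O$ is $(x,\rho(x))$. Now let $x_i\to\infty$ in $O^+$ and choose $v_i\in N(x_i)$. Since each $C(v)$ is compact, $v_i$ leaves every finite set, so subsequential limits of $v_i$ in $\bar\Gamma^0$ lie in $\partial$. If $v_i\to\xi$ along a subsequence, then by (5.3) and (3.2) any choice of points of $\operatorname{supp}\rho(x_i)$ converges to $\xi$ as well, so $\rho(x_i)\to\delta_\xi$, the point mass at $\xi$. Hence the points of $M$ over $\infty$ are of the form $(\infty,\delta_\xi)$ with $\xi\in\partial$. All of these occur: given $\xi$, take vertices $v_i\to\xi$ and $x_i$ with $v_i\in\operatorname{supp}\rho(x_i)$; by (5.1), $x_i\to\infty$.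

Thus $M=O\sqcup\partial$ is compact metrizable. $O$ is open in $M$ with its own topology, as the preimage of $O\subset O^+$, over which $M$ is the graph of a continuous map. $\partial$ is closed with its own topology, since $\xi\mapsto\delta_\xi$ is an embedding. We record:
$$\text{for }x_i\in O,\ \xi\in\partial,\text{ and any }v_i\in N(x_i):\quad x_i\to\xi\text{ in }M\iff v_i\to\xi\text{ in }\bar\Gamma^0. \tag{5.4}$$
If $x_i\to\xi$, then $v_i$ leaves finite sets, and every subsequential limit $\zeta$ of $v_i$ satisfies $\delta_\zeta=\delta_\xi$. If $v_i\to\xi$, then $x_i\to\infty$ by (5.1), and $\rho(x_i)\to\delta_\xi$.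

For $G=\mathbb Z$, $\mathcal P=\emptyset$ and $X_1$ a circle, $O=\mathbb R$ and $M=[-\infty,\infty]$.

**Step 4: anchors.** *We need to locate whole cells, not just points.* Choose $G$-equivariantly an element $a(e)\in G$ for each cell $e$ of $O$, with $a(e)\in c$ if $e$ touches $c$. This is possible because $G$ acts freely on cells. As there are finitely many orbits of cells, $a$ is finite-to-one. Let $\operatorname{ray}(e)=\{a(e)\}$ if $e\subset\tilde X_1$, and $\operatorname{ray}(e)=\{(a(e),l):l\ge0\}\subset\mathcal H_c$ if $e$ touches $c$. There is $\Lambda_2$ such that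
$$x\in e\ \Longrightarrow\ N(x)\text{ lies in the }\Lambda_2\text{-neighborhood of }\operatorname{ray}(e). \tag{5.5}$$
By equivariance it suffices to treat one $e$ in each orbit. If $e\subset\tilde X_1$, then $\bar e$ is compact and $\bigcup_{x\in e}N(x)$ is finite by (5.1). If $e=\sigma\times(0,\infty)$, the part with $r\le2$ again gives a finite set. For $r\ge2$ the vertices in $N(x)$ are $(h,l)$ with $hL_P\cap\bar\sigma\ne\emptyset$. So $h$ lies in a finite set depending on $\sigma$, and $(h,l)$ is at distance $\le d_P(h,a(e))$ from $(a(e),l)$.

**Lemma 5.1.** Let $\mathcal S$ be a $G$-invariant relation on cells of $O$ with finitely many orbits of pairs. Let $f_i\in\mathcal S(e_i)$ and $y_i\in f_i$.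

(a) If the $e_i$ are pairwise distinct and $x_i\in e_i$, $x_i\to z\in M$, then $z\in\partial$ and $y_i\to z$.

(b) If $e_i$ touches $c_i$, the $c_i$ are pairwise distinct, and $p_{c_i}\to z$, then $y_i\to z$.

(c) If $x_i\in e$ for a fixed cell $e$ and $x_i\to z\in\partial$, then $e$ touches some $c$ with $z=p_c$.

**Proof.** For (a) and (b): the distances $d(a(e_i),a(f_i))$ are bounded, by equivariance and finiteness of orbits of pairs. The $e_i$ are distinct (in (b) because a cell touches at most one coset), so $a(e_i)$, and hence also $a(f_i)$, leaves finite sets. A vertex $(h,l)$ lies on $\operatorname{ray}(e)$ only if $a(e)=h$. A ball about $w$ contains vertices over finitely many $h$ only, so $d(w,\operatorname{ray}(e_i))\to\infty$ and $d(w,\operatorname{ray}(f_i))\to\infty$. The rays and their segments are geodesic. So by (3.2) the following sequences all have the same limits: $a(e_i)$; any points within $\Lambda_2$ of $\operatorname{ray}(e_i)$; the endpoint $p_{c_i}$ of $\operatorname{ray}(e_i)$, if $e_i$ touches $c_i$; $a(f_i)$; any points within $\Lambda_2$ of $\operatorname{ray}(f_i)$. By (5.5) the last group includes any vertices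 in $N(y_i)$, and (5.4) gives (b). In (a), $z\in\partial$, because a compact neighborhood in $O$ of a point of $O$ meets only finitely many cells. By (5.4) the vertices in $N(x_i)$, which are within $\Lambda_2$ of $\operatorname{ray}(e_i)$, converge to $z$. Hence so do the vertices in $N(y_i)$, and $y_i\to z$ by (5.4).

(c) If $e\subset\tilde X_1$, then $e$ is relatively compact in $O$ and cannot accumulate at $z\in\partial$. So $e=\sigma\times(0,\infty)$ touches some $c$. Write $x_i=(y_i',r_i)$. Then $r_i\to\infty$, since otherwise a subsequence stays in the image of a compact set $\bar\sigma\times[0,r_0]$. So $N(x_i)$ contains vertices of $\mathcal H_c$ of depth tending to $\infty$. They converge to $p_c$ by Lemma 3.1(i), and $z=p_c$ by (5.4). $\blacksquare$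

## 6. Cells that reach a parabolic point

Before building the homotopy, let us see what it will be used for. Let $q\ge1$ with $H^j(G,\mathcal P;\mathbb ZG)=0$ for all $j\ge q+1$. The goal is $H^q_c(U)=0$ for every open $U\subset\partial$. In Section 9 the homotopy reduces this to a lifting problem: given an open $\tilde U\subset M$ with $\tilde U\cap\partial=U$ and $\alpha\in H^q_c(U)$, show that $\alpha$ lifts to $H^q_c(\tilde U)$. By (C1) this means $\delta\alpha=0$ in $H^{q+1}_c(\tilde U\cap O)$.

The natural attempt is this. By (C3), $\alpha$ comes from a class $\alpha_V\in H^q_c(V)$ with $V$ open and $\bar V\subset U$. For any open $W\subset\tilde U$ with $W\cap\partial=V$, naturality says that $\delta\alpha$ is the image of $\delta\alpha_V\in H^{q+1}_c(W\cap O)$. So $\delta\alpha$ is represented by a cocycle $z$ carried by cells near $W$. By (4.2), $z=b(sz)$, and $sz$ is carried by cells related to these by $S$. If all these cells, and the cells of which they are faces, lie in $\tilde U$, then $z$ is already a coboundary in $\tilde U\cap O$, and we are done. So one wants: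

> For a fixed $G$-invariant relation $\mathcal S$ with finitely many orbits of pairs there is a neighborhood $W$ of $\bar V$ in $M$ such that every cell $e$ meeting $W$ has all $f\in\mathcal S(e)$ contained in $\tilde U$.

If $\mathcal P=\emptyset$, this is true. Otherwise there are cells $e_i$, points $x_i\in e_i$ converging to some $z\in\bar V$, cells $f_i\in\mathcal S(e_i)$ and $y_i\in f_i\setminus\tilde U$. By Lemma 5.1(c) no cell occurs infinitely often, so we may take the $e_i$ pairwise distinct. Lemma 5.1(a) then gives $y_i\to z\in\tilde U$, a contradiction.

If $\mathcal P\ne\emptyset$, it is false, even when $\mathcal S$ is the identity relation. Take a cell $e=\sigma\times(0,\infty)$ touching $c$, a point $y\in e$, $U=V=\partial$, and $\tilde U=M\setminus\{y\}$. For a point $y'\in\sigma$ and $r\to\infty$ the points $(y',r)\in e$ converge to $p_c$, by Lemma 3.1(i) and (5.4). So $e$ meets every neighborhood of $p_c$, but $e\not\subset\tilde U$. One end of the cell is at $p_c$ and the other end stays where it is. Subdividing the cells $\sigma\times(0,\infty)$ into compact pieces does not repair the argument as it stands: there would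 then be infinitely many orbits of cells, and the finiteness behind $S$ and Lemma 5.1 would be lost.

What rescues the argument is a count. A constant sequence $e_i=e$ is the only way the attempt can fail, and it fails only at $p_c$, where $e$ touches $c$. By Lemma 5.1(b), infinitely many distinct parabolic points of the compact set $\bar V$ cannot all be centers of failure for the same $\tilde U$. So for a given $\tilde U$ and $V$ there are finitely many bad points. A finite set $E$ has $H^q_c(E)=0$ for $q\ge1$, so $\alpha_V$ can be pulled back to $V\setminus E$, and the attempt works there. Section 9 carries this out.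

## 7. Passing between $O$ and a Rips complex

The homotopy of Section 8 moves points through simplices spanned by clusters of vertices of $\Gamma$. Fix an integer $\tau\ge2\delta_0+5\Lambda_1+1$. Let $R$ be the Rips complex on $\Gamma^0$ whose simplices are the nonempty finite sets of diameter $\le\tau$. It is locally finite. $G$ acts freely on its simplices, since the stabilizer of a finite set of vertices is finite, hence trivial. By (5.3), $\operatorname{supp}\rho(x)$ spans a simplex of $R$, and near a point $x_0$ all values of $\rho$ lie in the simplex on $N(x_0)$ by (5.2). So $\rho:O\to R$ is continuous.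

**Step 1: a map $F:R\to O$.** *We need to come back from $R$ to $O$ with control near $\partial$.* Let $\Delta(P)$ be the full simplicial complex on the set $P$. Since $P$ is torsion-free it acts freely on simplices, and (E) gives a $P$-map $\Phi_P:\Delta(P)\to\tilde Y_P$. Translating by $G$ gives a $G$-equivariant family of maps $\Phi_c:\Delta(c)\to\tilde Y_c$. Let $R^c\subset R$ be the subcomplex of simplices all of whose vertices are in $\mathcal H_c$ at depth $\ge1$. These are disjoint for distinct $c$. On $R^c$ put
$$F\Bigl(\sum t_{(h,l)}(h,l)\Bigr)=\Bigl(\Phi_c\bigl(\sum t_{(h,l)}h\bigr),\ \sum t_{(h,l)}\,l\Bigr)\in\tilde Y_c\times[1,\infty).$$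
This is $G$-equivariant on $\bigsqcup_cR^c$, and $F$ extends $G$-equivariantly to $R$ by (E), since $O$ is contractible. Note that by (3.3) a simplex with a vertex of depth $>\tau$ lies in some $R^c$.

**Lemma 7.1.** If $z_i$ lies in a simplex $\Sigma_i$ of $R$ having a vertex $v_i\to\xi\in\partial$, then $F(z_i)\to\xi$ in $M$.

**Proof.** It suffices to find, in every subsequence, a further subsequence with this property. Suppose first that the $\Sigma_i$ lie in finitely many $G$-orbits. For a simplex $\Sigma$ the set $F(\Sigma)$ is compact, so the union of the sets $N(F(z))$, $z\in\Sigma$, is finite by (5.1). By equivariance, $N(F(z_i))$ is at bounded distance from $v_i$. As $|v_i|\to\infty$, (3.2) and (5.4) give $F(z_i)\to\xi$.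

Otherwise pass to a subsequence with $\Sigma_i$ in pairwise distinct orbits. Simplices having a vertex of depth at most a given bound form finitely many orbits, so the minimal depth of vertices of $\Sigma_i$ tends to $\infty$, and eventually $\Sigma_i\subset R^{c_i}$. Then $F(z_i)=(y_i,r_i)$ with $r_i\to\infty$, and $N(F(z_i))$ contains some $v_i'\in\mathcal H_{c_i}$ with depth tending to $\infty$. If $c_i=c$ along a subsequence, then $v_i\to p_c$ and $v_i'\to p_c$ by Lemma 3.1(i), so $\xi=p_c$ and $v'_i\to\xi$. If the $c_i$ are pairwise distinct along a subsequence, then $v_i$ and $v_i'$ both have the same limits as $p_{c_i}$ by Lemma 3.1(ii), so $v_i'\to\xi$. In each case (5.4) applies. $\blacksquare$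

**Step 2: a homotopy $J:O\times[0,1]\to O$ from $\mathrm{id}$ to $F\rho$.** *This lets the homotopy of Section 8 start at the identity.* For $r\ge1$ and $y\in\tilde Y_c$ the simplex on $\operatorname{supp}\rho(y,r)$ lies in $R^c$, and the formulas give $F\rho(y,r)=(\Phi_c\rho_c(y),r)$. By (E), applied to $\tilde Y_P\times[0,1]$ relative to its two ends and translated by $G$, there are equivariant homotopies $j_c:\tilde Y_c\times[0,1]\to\tilde Y_c$ from $\mathrm{id}$ to $\Phi_c\rho_c$. Put $J((y,r),s)=(j_c(y,s),r)$ for $r\ge1$. Then extend $G$-equivariantly over $(\tilde X_1\cup\mathcal Y\times[0,1])\times[0,1]$, with the prescribed values $\mathrm{id}$ at $s=0$, $F\rho$ at $s=1$, and the given ones on $\mathcal Y\times\{1\}\times[0,1]$, again by (E).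

**Lemma 7.2.** If $x_i\in O$ and $x_i\to\xi\in\partial$, then $J(x_i,s_i)\to\xi$ for any $s_i\in[0,1]$.

**Proof.** We show that $N(J(x,s))$ is at uniformly bounded distance from $N(x)$; then (5.4) and (3.2) finish. On $\tilde X_1\cup\mathcal Y\times[0,2]$ this follows from equivariance, cocompactness and (5.1). Let $x=(y,r)$ with $r\ge2$ and $y\in\tilde Y_c$. Choose $h\in c$ with $y\in hL_P$. Then $j_c(y,s)\in hL_P'$ with $L_P'=j_P(L_P\times[0,1])$ compact, where $j_P$ is $j_c$ for $c=P$. A vertex of $N(J(x,s))$ is some $(h',l')$ with $|l'-r|\le1$ and $h'L_P\cap hL'_P\ne\emptyset$. So $h^{-1}h'$ lies in a fixed finite subset of $P$, and $(h',l')$ is at bounded distance from any $(h,l)\in N(x)$. $\blacksquare$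

## 8. Pushing $M$ off $\partial$

A closed subset of a compact metrizable space off which the whole space can be pushed instantly by a homotopy is called a $\mathcal Z$-set. For the closed disc and its boundary circle, $H(x,t)=(1-\frac t2)x$ is such a homotopy.

**Proposition 8.1.** There is a continuous $H:M\times[0,1]\to M$ with $H_0=\mathrm{id}$ and $H_t(M)\subset O$ for $t>0$.

**Step 1: truncating geodesics.** *We replace each point of $M$ by the vertices at distance about $T$ from $w$ on the way to it.* Let $T\ge1$ be an integer. For $x\in O$ let $\pi_T(x)$ be the set of vertices $u$ lying on some geodesic $[w,v]$ with $v\in N(x)$ and $|u|=\min(T,|v|)$. For $\xi\in\partial$ let $\pi_T(\xi)$ be the set of $\gamma(T)$, $\gamma$ a geodesic ray from $w$ to $\xi$. Put $C_T(u)=\{x\in M:u\in\pi_T(x)\}$. Only finitely many $C_T(u)$ are nonempty, since $|u|\le T$, and they cover $M$.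

**Step 2: the sets $C_T(u)$ are closed.** *This will allow partitions of unity subordinate to slightly enlarged sets.* $C_T(u)\cap O$ is the union of the $C(v)$ over those $v$ for which $u$ lies on a geodesic $[w,v]$ and $|u|=\min(T,|v|)$. This is a locally finite union of compact sets, hence closed in $O$. Let $x_i\in C_T(u)$ converge to $\xi\in\partial$. If infinitely many $x_i$ are in $O$, then for these $u$ lies on a geodesic $[w,v_i]$ with $v_i\in N(x_i)$, and $v_i\to\xi$ by (5.4). Since $|v_i|\to\infty$, $|u|=T$. As $\Gamma$ is locally finite, a subsequence of these geodesics converges to a ray $\gamma$ from $w$ through $u$. After passing to a subsequence, $[w,v_i]$ passes through $\gamma(k_i)$ with $k_i\to\infty$. Then $v_i$ and $\gamma(k_i)$ have the same limits by (3.2), so $\gamma$ ends at $\xi$. If infinitely many $x_i$ are in $\partial$, the rays from $w$ through $u$ to $x_i$ subconverge in the same way to a ray through $u$ to $\xi$, with $|u|=T$. In both cases $u\in\pi_T(\xi)$.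

**Step 3: consecutive truncations are close.** *We check that $\pi_T(x)\cup\pi_{T+1}(x)$ spans a simplex of $R$.* The claim is
$$\operatorname{diam}\bigl(\pi_T(x)\cup\pi_{T+1}(x)\bigr)\le2\delta_0+5\Lambda_1+1\le\tau\qquad(x\in M). \tag{8.1}$$
Let $x\in\partial$ and let $\gamma,\gamma'$ be rays from $w$ to $x$. In the triangle $w,\gamma(T'),\gamma'(T')$ the third side has length bounded independently of $T'$. So for $T'$ large all its points are farther than $\delta_0$ from $\gamma(t)$, and $\gamma(t)$ is $\delta_0$-close to some $\gamma'(t')$. Then $|t-t'|\le\delta_0$ and $d(\gamma(t),\gamma'(t))\le2\delta_0$. The parameters $T,T+1$ differ by $1$, so the diameter is at most $2\delta_0+1$.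

Let $x\in O$ and let $\gamma,\gamma'$ be geodesics from $w$ to $v,v'\in N(x)$, so $d(v,v')\le\Lambda_1$. Let $t\le\min(|v|,|v'|)$. If $\gamma(t)$ is $\delta_0$-close to $\gamma'$, then $d(\gamma(t),\gamma'(t))\le2\delta_0$ as before. Otherwise $\gamma(t)$ is $\delta_0$-close to $[v,v']$, so $|v|-t=d(\gamma(t),v)\le\delta_0+\Lambda_1$ and $d(\gamma'(t),v')=|v'|-t\le\delta_0+2\Lambda_1$. Hence $d(\gamma(t),\gamma'(t))\le2\delta_0+4\Lambda_1$. Finally, if $|T'-T''|\le1$, the parameters $\min(T',|v|)$ and $\min(T'',|v'|)$ differ by at most $\max(1,\Lambda_1)\le\Lambda_1+1$. The smaller one is $\le\min(|v|,|v'|)$. Comparing $\gamma$ and $\gamma'$ at this smaller parameter gives (8.1).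

**Step 4: the maps $g_T$.** *We turn the truncations into a continuous map $g:M\times[1,\infty)\to R$.* Fix a metric $\operatorname{dist}$ on $M$. By compactness there is, for each $T$, some $\varepsilon_T>0$ such that any subfamily of the finite family of nonempty closed sets $\{C_T(u)\}_u\cup\{C_{T+1}(u)\}_u$ with empty intersection has open $\varepsilon_T$-neighborhoods with empty intersection. Put $\eta_T=\min(\varepsilon_T,\varepsilon_{T-1},1/T)$, omitting $\varepsilon_0$, and $V^T_u=\{x:\operatorname{dist}(x,C_T(u))<\eta_T\}$ for $C_T(u)\neq\emptyset$. Since the $C_T(u)$ cover $M$, normalizing the functions $\max(0,\eta_T-\operatorname{dist}(\cdot,C_T(u)))$ gives a partition of unity $(\mu^T_u)_u$. Put $g_T(x)=\sum_u\mu^T_u(x)\,u$.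

Fix $x$. The sets $C_T(u)$ with $x\in V^T_u$ and $C_{T+1}(u')$ with $x\in V^{T+1}_{u'}$ have $x$ in all their $\varepsilon_T$-neighborhoods, since $\eta_T,\eta_{T+1}\le\varepsilon_T$. So they have a common point $x'$. All these $u,u'$ then lie in $\pi_T(x')\cup\pi_{T+1}(x')$, and by (8.1) they span a simplex of $R$. Hence linear interpolation between consecutive integers defines $g:M\times[1,\infty)\to R$, $(x,T)\mapsto g_T(x)$. It is continuous, since for bounded $T$ only finitely many vertices occur and their coefficients are continuous.

**Step 5: $g_T$ converges to the identity near $\partial$.** *The precise claim is the following.*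
$$\text{If }x_i\to\xi\in\partial\text{ in }M\text{ and }T_i\to\infty,\text{ then }Fg_{T_i}(x_i)\to\xi. \tag{8.2}$$
Let $u_i$ be a vertex of the carrier of $g_{T_i}(x_i)$, the smallest simplex containing this point. There are $T_i'\in\{\lfloor T_i\rfloor,\lfloor T_i\rfloor+1\}$ and $x_i'\in C_{T_i'}(u_i)$ with $\operatorname{dist}(x_i,x_i')<\eta_{T_i'}\le1/T_i'$, so $x_i'\to\xi$. If $x_i'\in\partial$, then $u_i$ is on a ray from $w$ to $x_i'$ with $|u_i|=T'_i$. If $x_i'\in O$, then $u_i$ is on a geodesic from $w$ to some $v_i\in N(x_i')$ with $|u_i|=\min(T_i',|v_i|)$, and along such indices $v_i\to\xi$ by (5.4). So $|u_i|\to\infty$. The part of the ray or geodesic beyond $u_i$ stays at distance $\ge|u_i|$ from $w$. By (3.2), $u_i$ has the same limits as $x_i'$ or $v_i$ respectively. So $u_i\to\xi$, and Lemma 7.1 applies.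

**Step 6: on compact parts of $O$, $g_T$ is eventually close to $\rho$.** *This allows us to join $g_T$ to $\rho$ linearly in $R$.* Let $K_0=\emptyset$ and let $K_1\subset K_2\subset\cdots$ be compact sets exhausting $O$ with $K_j\subset\operatorname{int}K_{j+1}$. By a Lebesgue number argument for the cover of $K_j$ by the open sets $B_{x_0}\cap\operatorname{int}K_{j+1}$ from (5.2), there is $\epsilon_j'>0$ such that for $x\in K_j$ the $\epsilon_j'$-ball in $M$ about $x$ lies in $K_{j+1}$ and in some $B_{x_0}$. Choose an integer $T_j$ such that for all integers $T\ge T_j$ we have $\eta_T<\epsilon_j'$, and $T\ge|v|$ whenever $C(v)\cap K_{j+1}\ne\emptyset$. This is possible by (5.1) and $\eta_T\le1/T$.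

Let $x\in K_j$ and let $T\ge T_j$ be an integer. Every vertex $u$ of the carrier of $g_T(x)$ lies in $\pi_T(x')$ for some $x'$ in that ball. All $v\in N(x')$ have $|v|\le T$, so a vertex $u$ on $[w,v]$ with $|u|=\min(T,|v|)=|v|$ is $v$ itself. That is, $\pi_T(x')=N(x')$. Thus $u\in N(x')\subset N(x_0)$. The same holds for $T+1$, and $\operatorname{supp}\rho(x)\subset N(x)\subset N(x_0)$. Therefore
$$\text{for }x\in K_j,\ T\ge T_j:\ \operatorname{supp}\rho(x)\text{ and the carriers of }g_T(x),g_{T+1}(x)\text{ together span a simplex of }R. \tag{8.3}$$

Choose a continuous $\omega:O\to[1,\infty)$ with $\omega\ge\max(j,T_j+1)$ on $K_j\setminus K_{j-1}$ for all $j\ge1$. For example, let $k_j=\max(j,T_j+1)$ and $\omega=1+\sum_{j\ge1}k_j\chi_j$, where $\chi_j:O\to[0,1]$ is continuous, $0$ on $K_{j-2}$ (with $K_{-1}=\emptyset$) and $1$ off $\operatorname{int}K_{j-1}$; the sum is locally finite. Since points converging to $\partial$ leave every $K_j$, $\omega(x)\to\infty$ as $x\to\partial$.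

**Step 7: the homotopy.** *We run $J$ first, then the linear homotopy, then $g$ backwards.* Put $H(\xi,0)=\xi$ and $H(\xi,t)=Fg_{1/t}(\xi)$ for $\xi\in\partial$, $t>0$. For $x\in O$ and $\omega=\omega(x)$ put
$$H(x,t)=\begin{cases}J(x,2\omega t)&0\le t\le\frac1{2\omega},\\[2pt]F\bigl((2-2\omega t)\,\rho(x)+(2\omega t-1)\,g_{1/t}(x)\bigr)&\frac1{2\omega}\le t\le\frac1\omega,\\[2pt]Fg_{1/t}(x)&\frac1\omega\le t\le1.\end{cases}$$
In the middle line, if $x\in K_j\setminus K_{j-1}$, then $1/t\ge\omega\ge T_j+1$, so $\lfloor1/t\rfloor\ge T_j$ and the convex combination is taken in a simplex of $R$ by (8.3). Clearly $H_0=\mathrm{id}$ and $H_t(M)\subset O$ for $t>0$.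

**Step 8: continuity.** *Only points $(\xi,0)$ need real work.* On $O\times[0,1]$ the three formulas are continuous on closed sets and agree on overlaps, since $J_1=F\rho$. Near $(\xi,t_0)$ with $\xi\in\partial$, $t_0>0$, we have $\omega(x)>1/t$ for all $(x,t)$ with $x\in O$ near $(\xi,t_0)$. So $H(x,t)=Fg_{1/t}(x)$ throughout a neighborhood, which is continuous. Now let $(x_i,t_i)\to(\xi,0)$. Passing to subsequences, there are four cases.

* $x_i\in\partial$: then $H(x_i,t_i)\to\xi$ trivially if $t_i=0$, and by (8.2) if $t_i>0$.
* $x_i\in O$, first line: use Lemma 7.2.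
* $x_i\in O$, second line: the argument of $F$ lies in a simplex having a vertex $v_i\in\operatorname{supp}\rho(x_i)\subset N(x_i)$. By (5.4), $v_i\to\xi$, and Lemma 7.1 applies.
* $x_i\in O$, third line: use (8.2).

This proves Proposition 8.1. $\blacksquare$

**Corollary 8.2.** (i) $|\partial|\ge2$. (ii) $\dim\partial\le\dim O<\infty$. (iii) $\tilde{\check H}{}^{j-1}(\partial)\cong H^j(G,\mathcal P;\mathbb ZG)$ for all $j$.

**Proof.** (i) If $\mathcal P\ne\emptyset$, a member $P$ is proper, so it has two cosets, and (3.4) gives two points. If $\mathcal P=\emptyset$, the Cayley graph of the infinite group $G$ contains arbitrarily long geodesics. Translating their midpoints to $w$ and passing to a limit gives a bi-infinite geodesic through $w$. Its two ends are distinct, since $(\gamma(n)|\gamma(-n))_w=0$ for all $n$.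

(ii) As $t\to0$, $H_t|_\partial:\partial\to O$ converges uniformly to the identity in the metric of $M$. If $H_t(\xi)=H_t(\xi')$, then $\operatorname{dist}(\xi,\xi')\le2\sup_{\zeta\in\partial}\operatorname{dist}(\zeta,H_t(\zeta))$, which is small. The image is compact, so it lies in a finite subcomplex of $O$. Apply (C6).

(iii) $\mathrm{id}_M$ is homotopic to $H_1$, which factors through the contractible space $O$. So $M$ is contractible. As $\partial\ne\emptyset$, the reduced exact sequence of $(M,\partial)$ gives $\tilde{\check H}{}^{j-1}(\partial)\cong\check H^j(M,\partial)=H^j_c(O)$, and (4.1) finishes. $\blacksquare$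

## 9. Vanishing of $H^q_c(U)$ above the top degree of the pair

**Proposition 9.1.** Let $q\ge1$ and suppose $H^j(G,\mathcal P;\mathbb ZG)=0$ for all $j\ge q+1$. Then $H^q_c(U)=0$ for every open $U\subset\partial$.

Let $A=\partial\setminus U$ and $\alpha\in H^q_c(U)=\check H^q(\partial,A)$. We show $\alpha=0$.

**Step 1: reduction to a lifting problem.** *It suffices that $\alpha$ lifts to $H^q_c(\tilde U)$ for every open $\tilde U\subset M$ with $\tilde U\cap\partial=U$.* Let $Q=H(A\times[0,1])\cup H_1(\partial)$, a compact set. Since $H_t(M)\subset O$ for $t>0$, we have $Q\cap\partial=A$. So $\tilde U=M\setminus Q$ is open with $\tilde U\cap\partial=U$. Let $\tilde\alpha\in H^q_c(\tilde U)=\check H^q(M,Q)$ lift $\alpha$, that is, $\iota^*\tilde\alpha=\alpha$ for the inclusion $\iota:(\partial,A)\hookrightarrow(M,Q)$. As $H_t(A)\subset Q$ for all $t$, $H$ restricts to a homotopy of maps of pairs $(\partial,A)\to(M,Q)$ from $\iota$ to $H_1$. Since $H_1(\partial)\subset Q$, the class $\alpha=H_1^*\tilde\alpha$ factors through $\check H^q(Q,Q)=0$.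

From now on fix an open $\tilde U\subset M$ with $\tilde U\cap\partial=U$. By (C1) for $U\subset\tilde U$ we must show $\delta\alpha=0$ in $H^{q+1}_c(\tilde U\cap O)$.

**Step 2: the relation $\mathcal S$.** *We collect all cells that the contraction can involve when it starts from a cell near $\partial$.* For a cell $f$ of $O$ let $\mathrm{St}(f)=\{e':f\subset e'^\sharp\}$. These are cells of $O$, since $e'\subset\tilde Y$ implies $e'^\sharp\subset\tilde Y$. Let $s$ and $S$ be as in Section 4, Step 3, with $n=q$. For a cell $e''$ of $O$ put
$$\mathcal S(e'')=\bigcup\bigl\{\mathrm{St}(f):f\in\{e\}\cup S(e),\ e\text{ a cell of }O\text{ with }e''\subset e^\sharp\bigr\}.$$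
This is the composition of three $G$-invariant relations: from $e''$ to the cells $e\in\mathrm{St}(e'')$, from $e$ to $\{e\}\cup S(e)$, and from $f$ to $\mathrm{St}(f)$. By the proof of (C4), $\mathrm{St}(f)$ is always finite. So each of the three relates a cell to finitely many cells, and hence so does the composition. As there are finitely many orbits of cells, $\mathcal S$ has finitely many orbits of pairs, and Lemma 5.1 applies to it.

**Step 3: removing the bad parabolic points.** *Here we replace $\alpha$ by a class supported away from the points where Section 6 showed the attempt to fail.* By (C3), $\alpha$ is the image of some $\alpha_V\in H^q_c(V)$, where $V$ is open in $\partial$ and $\bar V\subset U$. Call a coset $c$ *bad* if $p_c\in\bar V$ and there are a cell $e$ touching $c$ and $f\in\mathcal S(e)$ with $f\not\subset\tilde U$.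

There are only finitely many bad cosets. Otherwise take pairwise distinct bad $c_i$, after passing to a subsequence with $p_{c_i}\to z\in\bar V$, with corresponding $e_i,f_i$ and points $y_i\in f_i\setminus\tilde U$. By Lemma 5.1(b), $y_i\to z\in U\subset\tilde U$, which contradicts openness of $\tilde U$.

So $E=\{p_c:c\text{ bad}\}\cap V$ is finite. Since $q\ge1$, $H^q_c(E)=0$. The exact sequence $H^q_c(V\setminus E)\to H^q_c(V)\to H^q_c(E)$ from (C1) shows that $\alpha_V$ is the image of a class in $H^q_c(V\setminus E)$. By (C3) it is therefore the image of some $\alpha''\in H^q_c(V'')$, where $V''$ is open in $\partial$ with compact closure $C'\subset V\setminus E$. Thus no $p_c$ with $c$ bad lies in $C'$. If $V''=\emptyset$, then $\alpha=0$ and we are done, so let $V''\ne\emptyset$.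

**Step 4: a good neighborhood.** *We claim that there is an open $W\supset C'$ in $M$ such that every cell $e$ of $O$ meeting $W$ satisfies $f\subset\tilde U$ for all $f\in\mathcal S(e)$.* Suppose not. Using the sets $\{\operatorname{dist}(\cdot,C')<1/i\}$ and compactness, we find cells $e_i$, points $x_i\in e_i$ with $x_i\to z\in C'$, cells $f_i\in\mathcal S(e_i)$ and points $y_i\in f_i\setminus\tilde U$. After passing to a subsequence, the $e_i$ are pairwise distinct or constant. If they are pairwise distinct, then $y_i\to z\in U\subset\tilde U$ by Lemma 5.1(a), a contradiction. If $e_i=e$ for all $i$, then by Lemma 5.1(c) $e$ touches some $c$ with $z=p_c\in C'\subset\bar V$. Since $f_i\in\mathcal S(e)$ and $f_i\not\subset\tilde U$, $c$ is bad, and $p_c\in C'$, a contradiction.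

Now replace $W$ by $(W\cap\tilde U)\setminus(\partial\setminus V'')$. This is open, lies in $\tilde U$, satisfies $W\cap\partial=V''$, and still has the claimed property for cells meeting it. By naturality in (C1), $\delta\alpha$ is the image of $\delta\alpha''\in H^{q+1}_c(W\cap O)$ under extension by zero.

**Step 5: two subcomplexes.** *We trap the cocycle and its primitive between subcomplexes so that (C4) can be used.* Let $\mathcal E$ be the set of cells $e$ of $O$ with $e^\sharp\cap W\cap O\ne\emptyset$, and let $B=\tilde X\setminus\bigcup\mathcal E$. If $e''\in\mathcal E$ and $e''\subset e^\sharp$, then $e$ is a cell of $O$ (otherwise $e^\sharp\subset\tilde Y$), and $e''^\sharp\subset e^\sharp$ gives $e\in\mathcal E$. So $B$ is a subcomplex. It contains $\tilde Y$. Each point of $W\cap O$ lies in a cell of $O$ that belongs to $\mathcal E$, so $W\cap O\subset\tilde X\setminus B$.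

Let $\mathcal T=\mathcal E\cup\bigcup_{e\in\mathcal E}S(e)$ and $B'=\tilde X\setminus\bigcup_{f\in\mathcal T}\bigcup\mathrm{St}(f)$. Thus $B'$ is the union of the cells $e'$ such that $e'^\sharp$ contains no member of $\mathcal T$. It is a subcomplex containing $\tilde Y$, and $B'\subset B$ because $e\in\mathrm{St}(e)$.

Let $e\in\mathcal E$. A point of $e^\sharp\cap W\cap O$ lies in a cell $e''\subset e^\sharp$, which is a cell of $O$ meeting $W$. For $f\in\{e\}\cup S(e)$ we have $\mathrm{St}(f)\subset\mathcal S(e'')$, so by Step 4 all cells of $\mathrm{St}(f)$ are contained in $\tilde U$. Every member of $\mathcal T$ is such an $f$. Hence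
$$W\cap O\subset\tilde X\setminus B\subset\tilde X\setminus B'\subset\tilde U\cap O. \tag{9.1}$$

**Step 6: the contraction kills $\delta\alpha$.** *We bound the cocycle inside $\tilde X\setminus B'$.* By (C4) the image of $\delta\alpha''$ in $H^{q+1}_c(\tilde X\setminus B)$ is represented by a cocycle $z\in C^{q+1}_f(\tilde X,B)\subset D^{q+1}$, supported on $\mathcal E$. By (4.2), $z=b(sz)$, and $sz$ is supported on $\bigcup_{e\in\mathcal E}S(e)\subset\mathcal T$. No member of $\mathcal T$ is a cell of $B'$, so $sz\in C^q_f(\tilde X,B')$. Hence $z$ becomes a coboundary in $C^*_f(\tilde X,B')$, and by (C4) the image of $\delta\alpha''$ in $H^{q+1}_c(\tilde X\setminus B')$ is $0$. By (9.1) its image $\delta\alpha$ in $H^{q+1}_c(\tilde U\cap O)$ is $0$. With Step 1 this proves Proposition 9.1. $\blacksquare$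

## 10. Proof of Theorem 1

The case $G=1$ was checked in Section 1. Let $G\ne1$ and $m=\dim\partial$. By Corollary 8.2(i) and (ii), $0\le m<\infty$.

**The upper bound on degrees.** Let $j>m+1$. Then $j-1\ge1$, and Corollary 8.2(iii) together with (C5) for the open set $U=\partial$ gives $H^j(G,\mathcal P;\mathbb ZG)\cong\check H^{j-1}(\partial)=0$.

**Nonvanishing in degree $m+1$, case $m=0$.** Proposition 9.1 needs $q\ge1$, so this case is separate. The space $\partial$ is compact, zero-dimensional and has at least two points, hence is disconnected. So $H^1(G,\mathcal P;\mathbb ZG)\cong\tilde{\check H}{}^0(\partial)\ne0$.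

**Nonvanishing in degree $m+1$, case $m\ge1$.** By (C5) there is an open $U\subset\partial$ with $H^m_c(U)\ne0$. By Proposition 9.1 with $q=m$, not all $H^j(G,\mathcal P;\mathbb ZG)$ with $j\ge m+1$ vanish. By the upper bound the nonzero one has $j=m+1$.

In both cases the set $\{n:H^n(G,\mathcal P;\mathbb ZG)\ne0\}$ is nonempty, with maximum $m+1=\dim\partial+1$. This proves Theorem 1, so the conjecture is true. $\blacksquare$
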